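# Square products of integers from a short interval

## Equal factors in pairs, and how much of the count they explain

For integers $u\ge 0$, $h\ge 1$, $s\ge 1$ write $\square$ for a generic integer square, and let
$$\mathcal R_s(h,u)=\{(n_1,\dots,n_s)\in(u,u+h]^s:\ n_1\cdots n_s=\square\},\qquad R_s(h,u)=\#\mathcal R_s(h,u),$$
where the $n_i$ are integers. How large is $R_{2s}(h,u)$? We fix $s$, let $h$ grow, and want a statement uniform in the position $u$ of the interval.

Some solutions are free: arrange the $2s$ positions into $s$ pairs and put equal numbers in each pair. We call a tuple **trivial** if every value occurs an even number of times among its entries. Let $T_s(h)$ be the number of trivial $2s$-tuples from an $h$-element set. There are $(2s-1)!!=1\cdot3\cdots(2s-1)$ perfect matchings of the positions. Every trivial tuple is constant on the pairs of at least one matching, and each matching admits $h^s$ assignments. Conversely, a matching together with $s$ distinct values, one for each pair, gives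 a trivial tuple from which the matching can be read off. Hence
$$(2s-1)!!\,h(h-1)\cdots(h-s+1)\le T_s(h)\le(2s-1)!!\,h^s. \tag{1}$$
For $s=2$, for instance, $T_2(h)=h+3h(h-1)=3h^2-2h$.

The first guess is that a product of numbers from a short interval has no other reason to be a square, so that $R_{2s}(h,u)$ is about $(2s-1)!!\,h^s$. Let us test this.

**The case $s=1$, interval far out.** Every positive integer is uniquely $n=dx^2$ with $d$ squarefree (the *squarefree part* of $n$) and $x\ge1$; thus $12=3\cdot 2^2$ has squarefree part $3$. The product $n_1n_2$ is a square exactly when $n_1,n_2$ have the same squarefree part. If $n=dx^2<n'=dx'^2$ both lie in $(u,u+h]$, then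
$$h>n'-n\ge d(2x+1)>2dx=2\sqrt{dn}\ge 2\sqrt n>2\sqrt u .$$
So for $u\ge h^2/4$ there are only trivial solutions and $R_2(h,u)=h$. The guess is exact there.

**The case $s=1$, interval close in.** Take $h=u=8$. In $\{9,\dots,16\}$ the squarefree parts are $1,10,11,3,13,14,15,1$, so $R_2(8,8)=8+2=10$; the extra solutions are $(9,16)$ and $(16,9)$. For large $h$ such extra solutions win. Look at $(2h,3h]$. For squarefree $d\le h/100$ the number of $x$ with $2h<dx^2\le3h$ is at least $(\sqrt3-\sqrt2)\sqrt{h/d}-1\ge0.2\sqrt{h/d}$, because $\sqrt3-\sqrt2>0.31$ and $1\le 0.1\sqrt{h/d}$. Different $d$ give disjoint sets of numbers $dx^2$, and any two numbers belonging to the same $d$ have square product, so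
$$R_2(h,2h)\ \ge\sum_{\substack{d\le h/100\\ d\ \text{squarefree}}}0.04\,\frac hd .$$
Writing each integer as $dm^2$ gives $\sum_{n\le x}\frac1n\le\zeta(2)\sum_{d\le x,\ d\text{ squarefree}}\frac1d$, so the sum of $1/d$ is at least $\frac6{\pi^2}\log(h/100)\ge\frac3{\pi^2}\log h$ once $h\ge10^4$. For $2\le h<10^4$ the bound $R_2(h,2h)\ge h$ suffices. Hence $R_2(h,2h)\gg h\log h$, and concatenating $s$ solutions of the two-variable problem,
$$R_{2s}(h,2h)\ge R_2(h,2h)^s\gg_s(h\log h)^s. \tag{2}$$
The guess is wrong at $u\asymp h$, by powers of $\log h$.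

**The case $s=2$.** Four numbers of the form $ab,\ ad,\ cb,\ cd$ have product $(abcd)^2$. With $\{a,c\}=\{5,6\}$ and $\{b,d\}=\{6,7\}$ we get $30\cdot35\cdot36\cdot42=1260^2$, a solution with distinct entries in the interval $(29,42]$, that is, $u=29$, $h=13$. We will come back to this example.

The weakened guess that survives these tests is the following.

**Conjecture.** For a fixed integer $s\ge1$ and any integers $2\le h<u$ we have $R_{2s}(h,u)\le h^{s+o(1)}$ uniformly over $u$. That is, for every fixed $s$ and every $\varepsilon>0$ there is $h_0(s,\varepsilon)$ such that $R_{2s}(h,u)\le h^{s+\varepsilon}$ for all integers $h\ge h_0$ and all integers $u>h$.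

The conjecture is stated in Marc Munsch, Igor Shparlinski, Yu-Chen Sun and Yixiu Xiao, "Large sieve inequality for sums of Legendre symbols over short intervals", arXiv:2604.23661 (2026). It is true for every fixed $s\ge1$, and the first guess is right as soon as $u$ exceeds $h$ by a power of $h$. We shall prove three theorems.

**Theorem 1.** For every $s\ge1$ there is $A_s$ such that for all integers $h\ge3$, $u\ge0$,
$$R_{2s}(h,u)\le h^s\exp\Big(A_s\frac{\log h}{\log\log h}\Big).$$

This gives the conjecture. The tuples $(n_1,n_1,n_2,n_2,\dots)$ show $R_{2s}(h,u)\ge h^s$, so the exponent $s$ is exact.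

**Theorem 2.** For $s\ge1$ and $\delta>0$ there is $c=c(s,\delta)>0$ such that for all $h\ge2$, $u\ge h^{1+\delta}$,
$$R_{2s}(h,u)=(2s-1)!!\,h^s+O_{s,\delta}(h^{s-c}).$$
Moreover there is $C_s$ such that if $u\ge C_sh^{2s+1}$, then the only solutions are the trivial ones. Such an asymptotic fails at $u\asymp h$: $R_{2s}(h,2h)\gg_s(h\log h)^s$.

**Theorem 3.** Fix $r\ge1$. For integers $d\ge1$, $h_i\ge3$, $u_i\ge0$ $(1\le i\le r)$,
$$\#\{n_i\in(u_i,u_i+h_i]\ (1\le i\le r):\ d\,n_1\cdots n_r=\square\}\le\prod_{i=1}^rh_i^{1/2}\exp\Big(\frac{A_r}{2r}\,\frac{\log h_i}{\log\log h_i}\Big).$$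
In particular $R_r(h,u)\le h^{r/2+o(1)}$ for every fixed $r$, uniformly in $u\ge0$.

The last sentence of Theorem 2 is (2), already proved.

## The divisor bound settles two factors and stalls at four

Let $\tau(n)$ be the number of divisors of $n$, and $\tau_k(n)$ the number of ways to write $n$ as an ordered product of $k$ positive integers. Choosing the first $k-1$ factors shows $\tau_k(n)\le\tau(n)^{k-1}$. Put $L(N)=\log N/\log\log N$. The classical divisor bound says that, with an absolute constant $a$,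
$$\max_{n\le N}\tau(n)\le\exp(a\,L(N))\qquad(N\ge3). \tag{3}$$
(The usual form is $\tau(n)\le\exp(a'L(n))$ for $n\ge3$. Since $L$ is increasing beyond $e^e$ and $L\ge e$ on $[3,\infty)$, this gives (3) after enlarging the constant.) We also use that if $h\ge3$ and $h\le N\le Ch^B$ with $C\ge1$, then
$$L(N)\le\Big(B+\frac{\log C}{\log3}\Big)L(h), \tag{4}$$
because $\log N\le(B+\log C/\log 3)\log h$ and $\log\log N\ge\log\log h>0$.

For $s=1$ this is enough. If $n_1n_2=y^2$ with $n_1,n_2\in(u,u+h]$, then $y\in(u,u+h]$ as well, so there are $h$ choices of $y$, and then at most $\tau(y^2)$ choices of $n_1$. For $u\ge h^2/4$ we saw $R_2(h,u)=h$. For $u<h^2/4$ the numbers $y^2$ are bounded by a power of $h$, so $R_2(h,u)\le h^{1+o(1)}$.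

For general $s$ the same argument says: $n_1\cdots n_{2s}=y^2$ with $y\in(u^s,(u+h)^s]$, and each $y$ accounts for at most $\tau_{2s}(y^2)$ tuples. But this range of $y$ contains $(u+h)^s-u^s\ge su^{s-1}h$ integers. For $s=2$ and $u=h^2$ that is at least $2h^3$, where $h^2$ was wanted. The argument remembers the size of the product and forgets that every factor lies in a short interval. It does work when $u<h$, and we record that case.

**Step 1 (purpose: Theorem 1 for $0\le u<h$).** Here $(u,u+h]\subset[1,2h]$, so $y\le(2h)^s$ and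
$$R_{2s}(h,u)\le\sum_{y\le(2h)^s}\tau_{2s}(y^2)\le(2h)^s\max_{n\le(2h)^{2s}}\tau(n)^{2s-1}\le h^s\exp(O_s(L(h)))$$
by (3) and (4); the factor $2^s$ is absorbed since $L(h)\ge e$.

A second obstacle is already visible. Any argument that pays a divisor function loses a factor $u^{o(1)}$, and this is $h^{o(1)}$ only while $u$ is bounded by a power of $h$. For larger $u$ we need an argument without divisors, and we give that first.

## Runge's method when $u\ge C_sh^{2s+1}$

Start with $s=1$. Let $(u+k_1)(u+k_2)=y^2$ with $y>0$, $1\le k_1,k_2\le h$. Then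
$$(2u+k_1+k_2)^2-(2y)^2=(k_1-k_2)^2 .$$
If $k_1\ne k_2$, then $2u+k_1+k_2-2y$ is a positive integer, so $(k_1-k_2)^2\ge2u+k_1+k_2+2y>4u$, which forces $u<h^2/4$. The polynomial square root $x+(k_1+k_2)/2$ has bounded denominator and is too close to the integer $y$ for $u$ large. The same works in higher degree.

**Lemma 1.** There is $C_s\ge2$ such that if $u\ge C_sh^{2s+1}$ and $(n_i)\in\mathcal R_{2s}(h,u)$, then every value occurs an even number of times among $n_1,\dots,n_{2s}$.

**Step 1 (purpose: expand the square root with controlled coefficients).** Write $n_i=u+k_i$ with $1\le k_i\le h$, $P(x)=\prod_{i=1}^{2s}(x+k_i)$, and $P(u)=y^2$ with $y>0$. Expand in powers of $1/x$: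
$$\sqrt{P(x)}=x^s\prod_{i=1}^{2s}\Big(1+\frac{k_i}x\Big)^{1/2}=\sum_{j\ge0}q_jx^{s-j},\qquad q_j=\sum_{j_1+\dots+j_{2s}=j}\ \prod_i\binom{1/2}{j_i}k_i^{j_i}.$$
This is an identity of formal series. At $x=u\ge 2h$ all $k_i/u\le\frac12$, so it converges absolutely, with sum $y$.

*Size.* Since $\binom{1/2}j=\prod_{i=0}^{j-1}\frac{1/2-i}{i+1}$ and $|1/2-i|\le i+1$, we have $|\binom{1/2}j|\le1$. The number of $(j_1,\dots,j_{2s})$ is at most $(j+1)^{2s}$, so $|q_j|\le(j+1)^{2s}h^j$.

*Denominators.* Write $\sqrt{1+4t}=1+2a(t)$ with $a(0)=0$. Then $a+a^2=t$, that is, $a=t-a^2$, and this determines the coefficients of $a$ one after another as integers. So $4^j\binom{1/2}j\in\mathbb Z$, hence $4^jq_j\in\mathbb Z$.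

**Step 2 (purpose: show that the tail of the series at $u$ vanishes).** We have
$$4^sy=\sum_{j\le s}4^sq_ju^{s-j}+4^s\sum_{j>s}q_ju^{s-j},$$
where $4^sy$ and the first sum are integers. So the last term is an integer. Substituting $j=s+1+i$ and using $h/u\le\frac12$,
$$4^s\Big|\sum_{j>s}q_ju^{s-j}\Big|\le4^s\,\frac{h^{s+1}}u\sum_{i\ge0}(s+2+i)^{2s}2^{-i}.$$
The series converges, and $h^{s+1}/u\le1/C_s$, so for $C_s$ large this is less than $1$. Thus $\sum_{j>s}q_ju^{s-j}=0$.

**Step 3 (purpose: conclude that $P$ is the square of a polynomial).** Let $Q(x)=\sum_{j\le s}q_jx^{s-j}$, a monic polynomial of degree $s$, and suppose $P\ne Q^2$. Then some $q_j$ with $j>s$ is nonzero; let $J$ be the least such index. Squaring the expansion, $P-Q^2=2q_Jx^{2s-J}+(\text{lower order})$. This is a nonzero polynomial, so its leading exponent is nonnegative: $J\le2s$. Multiplying $\sum_{j\ge J}q_ju^{s-j}=0$ by $u^{J-s}$ and using $4^Jq_J\in\mathbb Z\setminus\{0\}$,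
$$4^{-2s}\le|q_J|\le\sum_{j>J}|q_j|u^{J-j}\le\sum_{i\ge1}(J+i+1)^{2s}h^{J+i}u^{-i}\le\frac{h^{2s+1}}u\sum_{i\ge1}(2s+i+1)^{2s}2^{1-i}.$$
For $C_s$ large this is false. So $P=Q^2$, and every root $-k$ of $P$ has even multiplicity. That multiplicity is the number of $i$ with $n_i=u+k$. $\square$

Lemma 1 is the second statement of Theorem 2. With (1) it also gives, for $u\ge C_sh^{2s+1}$,
$$R_{2s}(h,u)=T_s(h)=(2s-1)!!\,h^s+O_s(h^{s-1}). \tag{5}$$

## Coordinates: which primes are shared by which factors

There remains $h\le u\le C_sh^{2s+1}$, where divisor functions are harmless. It costs nothing to work with any number $r\ge2$ of factors. So fix $r\ge2$ and $u\ge h\ge3$, and let $n_1\cdots n_r=\square$ with $n_i\in(u,u+h]$; note $n_i\le2u$.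

Write $n_i=z_iy_i^2$ with $z_i$ squarefree. For nonempty $T\subset\{1,\dots,r\}$ let $x_T$ be the product of the primes $p$ with $\{i:p\mid z_i\}=T$. The $x_T$ are pairwise coprime and
$$z_i=\prod_{T\ni i}x_T .$$
The product $z_1\cdots z_r$ is a square, and a prime $p\mid x_T$ divides it to the exact power $|T|$. Hence $x_T=1$ unless $|T|$ is even; in particular $x_T=1$ unless $|T|\ge2$.

For $(30,35,36,42)$ the squarefree parts are $30,35,1,42$. The primes $2,3$ divide the first and the fourth, $5$ the first and second, $7$ the second and fourth. So $x_{\{1,4\}}=6$, $x_{\{1,2\}}=5$, $x_{\{2,4\}}=7$, all others are $1$, and indeed $30=6\cdot5$, $35=5\cdot7$, $42=6\cdot7$.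

**Classes.** Put each solution in the class given by the powers of two $X_T$ with $X_T\le x_T<2X_T$; thus $X_T=1$ when $|T|$ is odd. Since $x_T\le2u$, there are at most $(1+\log_22u)^{2^r}$ classes. Fix one class and put
$$K=2^{2^r},\qquad Z_j=\prod_{T\ni j}X_T .$$
Then $Z_j\le z_j<KZ_j$. In the example $X_{\{1,4\}}=X_{\{1,2\}}=X_{\{2,4\}}=4$, so $Z_1=Z_2=Z_4=16$ and $Z_3=1$.

**Counting in stages.** Fix an ordering of $\{1,\dots,r\}$ and let $f(T)$ be the first element of $T$ in it. Go through the indices $j$ in this order; at stage $j$ record $n_j$ and all $x_T$ with $f(T)=j$. When stage $j$ begins, the $x_T$ with $j\in T$ and $f(T)\ne j$ are known, hence so is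
$$g_j=\prod_{T\ni j,\ f(T)\ne j}x_T\ \ge\ G_j:=\prod_{T\ni j,\ f(T)\ne j}X_T .$$
With $m_j=\prod_{f(T)=j}x_T$ we have $n_j=g_jm_jy_j^2$ and $m_j\le KZ_j/G_j$. Note $G_j\le Z_j$, and $G_j=1$ for the first index. In the example with the natural order: stage 1 records $30$ and $x_{\{1,2\}}=5$, $x_{\{1,4\}}=6$; at stage 2, $g_2=5$, $m_2=7$; at stage 3, $g_3=m_3=1$ and $y_3=6$; at stage 4 the whole squarefree part $g_4=6\cdot7=42$ is already known.

Given $n_j$, the $x_T$ with $f(T)=j$ are divisors of $n_j$, so there are at most $\tau(n_j)^{2^r}$ choices for them. Let $B_j$ be the maximum, over all admissible earlier data, of the number of $n\in(u,u+h]$ that can occur as $n_j$. Then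
$$\#\,\text{class}\ \le\ \Delta^r\prod_jB_j,\qquad\Delta=\max_{n\le2u}\tau(n)^{2^r}. \tag{6}$$

**Two bounds for a stage.** First, $g_j\mid n_j$, so
$$B_j\le1+\frac h{G_j}. \tag{7}$$
Second, for given $g=g_j$ and $m$, the number of $y$ with $gmy^2\in(u,u+h]$ is at most
$$1+\frac{\sqrt{u+h}-\sqrt u}{\sqrt{gm}}\le1+\frac h{2\sqrt{ugm}} .$$
Sum over $m\le KZ_j/G_j$, using $\sum_{m\le x}m^{-1/2}\le2\sqrt x$ and $g\ge G_j$:
$$B_j\le\frac{KZ_j}{G_j}+\frac{h\sqrt{KZ_j}}{\sqrt u\,G_j}\le\frac K{G_j}\Big(Z_j+hZ_j^{1/2}u^{-1/2}\Big). \tag{8}$$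

## Weights for large squarefree parts, and the order in which to count

Suppose first that all $Z_j\le h$. As $u\ge h$, (8) gives $B_j\le2Kh^{1/2}Z_j^{1/2}/G_j$. Multiply over $j$: a given $X_T$ occurs with exponent $\frac12$ in each of the $|T|$ factors $Z_j^{1/2}$ with $j\in T$, and in $G_j$ for all $j\in T$ except $f(T)$. So its total exponent is $\frac{|T|}2-(|T|-1)=1-\frac{|T|}2\le0$ when $|T|\ge2$. Thus $\prod_jB_j\le(2K)^rh^{r/2}$, for any ordering.

Now let some $Z_j>h$. Then (8) can exceed the trivial bound, and we must use (7). The analogue of what we just had would be $B_j\ll h/G_j$. This breaks when $G_j>h$: the right side is below $1$, while (7) can give nothing better than $1$. So $X_T$ cannot be divided out to the full first power at such a stage. The remedy is to divide by $G_j^{w_j}$ with the largest exponent $w_j\le1$ that is always affordable. As $G_j$ may be as large as $Z_j$, this means $Z_j^{w_j}=h$. Accordingly put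
$$w_j=\min\Big(1,\frac{\log h}{\log Z_j}\Big)\ (=1\text{ if }Z_j=1),\qquad V_j=\min(Z_j,h)=Z_j^{w_j}.$$
Note that $w_j$ is a non-increasing function of $Z_j$.

**Lemma 2.** For every ordering and every $j$,
$$B_j\le b_j:=2K\,h^{1/2}V_j^{1/2}G_j^{-w_j}. \tag{9}$$

*Proof.* If $Z_j\le h$, then $w_j=1$, $V_j=Z_j$, and, since $u\ge h$, (8) gives $B_j\le\frac K{G_j}(Z_j+h^{1/2}Z_j^{1/2})\le2Kh^{1/2}Z_j^{1/2}/G_j$. If $Z_j>h$, then $V_j=h$, so $b_j=2Kh\,G_j^{-w_j}$, and $B_j\le2\max(1,h/G_j)$ by (7). For $G_j\le h$ the maximum is $h/G_j\le hG_j^{-w_j}$, since $w_j\le1$. For $G_j>h$ it is $1$, and $hG_j^{-w_j}\ge1$ because $G_j^{w_j}\le Z_j^{w_j}=h$. $\square$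

**The product.** Since $V_j=Z_j^{w_j}=\prod_{T\ni j}X_T^{w_j}$, collecting exponents gives
$$\prod_jb_j=(2K)^rh^{r/2}\prod_TX_T^{-E(T)}, \tag{10}$$
$$E(T)=\sum_{j\in T,\ j\ne f(T)}w_j-\frac12\sum_{j\in T}w_j=\frac12\Big(\sum_{j\in T,\ j\ne f(T)}w_j-w_{f(T)}\Big). \tag{11}$$
Only $T$ with $|T|\ge2$ matter, since otherwise $X_T=1$. For $T=\{i,j\}$ with $i$ first, $E(T)=\frac12(w_j-w_i)$. This is negative when $w_i>w_j$, so the ordering now matters.

Here is an example. Let $r=4$, let $h$ be a power of two, $X_{\{1,2\}}=X_{\{2,3\}}=h$ and all other $X_T=1$ (we look at the bounds, whether or not this class is empty). Then $Z_1=Z_3=h$, $Z_2=h^2$, $Z_4=1$, so $w_2=\frac12$ and the other weights are $1$. In the order $1,3,2,4$ the quantities $b_j/(2K)$ are $h,\ h,\ h\cdot(h^2)^{-1/2}=1,\ h^{1/2}$, with product $h^{5/2}$, which is too large. In the order $2,1,3,4$ they are $h,\ 1,\ 1,\ h^{1/2}$, with product $h^{3/2}$. Counting the factor with the largest squarefree part first is what saves us.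

**Lemma 3.** For all $r\ge2$ and $u\ge h\ge3$,
$$R_r(h,u)\le(1+\log_22u)^{2^r}\,\Delta^r\,(2K)^r\,h^{r/2}. \tag{12}$$

*Proof.* In each class, order the indices by non-increasing $Z_j$. Then $w_j$ is non-decreasing along the order. So for $|T|\ge2$ any $j\in T$ other than $f(T)$ has $w_j\ge w_{f(T)}$, and $E(T)\ge0$ by (11). As $X_T\ge1$, (9) and (10) give $\prod_jB_j\le(2K)^rh^{r/2}$. Insert this in (6) and sum over the classes. $\square$

## Assembling Theorem 1

**Step 1 (purpose: the range $h\le u\le C_sh^{2s+1}$).** Apply (12) with $r=2s$; the main factor is $h^s$. Since $h\le2u\le2C_sh^{2s+1}$, (3) and (4) give $\Delta\le\exp(O_s(L(h)))$. Also $1+\log_22u\ll_s\log h$, so $(1+\log_22u)^{2^r}\le\exp(O_s(1+\log\log h))$, and $\log\log h\le L(h)$ because $(\log x)^2\le x$ for $x\ge1$. So all factors in front of $h^s$ are together $\exp(O_s(L(h)))$.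

**Step 2 (purpose: the remaining ranges).** For $u\ge C_sh^{2s+1}$, Lemma 1 and (1) give $R_{2s}(h,u)\le(2s-1)!!\,h^s$. For $0\le u<h$ we have the estimate proved with the divisor bound above. Together these prove Theorem 1. Since $L(h)/\log h\to0$, it follows that $R_{2s}(h,u)\le h^{s+\varepsilon}$ for all $h\ge h_0(s,\varepsilon)$ and all $u>h$: the conjecture holds for every fixed $s\ge1$. $\square$

## Different intervals and square classes, through moments of random signs

**Proof of Theorem 3.** The purpose is to reduce to Theorem 1 by writing the count as an expectation. Let $\xi$ be the random completely multiplicative function for which the values $\xi(p)=\pm1$, $p$ prime, are independent and uniform. If $n=\prod p^{a_p}$, then $\mathbb E\,\xi(n)=\prod_p\mathbb E\,\xi(p)^{a_p}$, which is $1$ if all $a_p$ are even and $0$ otherwise. So $\mathbb E\,\xi(n)$ is the indicator of $n=\square$. With $F_i=\sum_{u_i<n\le u_i+h_i}\xi(n)$ the count in Theorem 3 is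
$$\mathbb E[\xi(d)F_1\cdots F_r]\le\mathbb E|F_1\cdots F_r|\le\prod_i\|F_i\|_r\le\prod_i\|F_i\|_{2r},$$
by $|\xi(d)|=1$, Hölder's inequality, and the monotonicity of $L^p$ norms on a probability space. Expanding the $2r$-th power of the real variable $F_i$ gives $\|F_i\|_{2r}^{2r}=\mathbb E F_i^{2r}=R_{2r}(h_i,u_i)$. By Theorem 1 with $s=r$,
$$R_{2r}(h_i,u_i)^{1/(2r)}\le h_i^{1/2}\exp\Big(\frac{A_r}{2r}L(h_i)\Big).$$
Multiply over $i$. The last statement of the theorem is the case $d=1$, $h_i=h$, $u_i=u$. $\square$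

## From $h^{o(1)}$ losses to a power saving: solutions with distinct entries

It remains to prove the asymptotic in Theorem 2. Lemma 3 loses a factor $h^{o(1)}$, so it cannot see the constant $(2s-1)!!$. But if solutions with *distinct* entries enjoy a power saving over $h^{r/2}$, that loss no longer matters.

**Step 1 (purpose: reduce the range of $u$ and $h$).** We may assume $\delta\le1$, since the hypothesis with $\delta>1$ implies the one with $\delta=1$. For $u\ge C_sh^{2s+1}$ use (5). For $h$ bounded in terms of $s,\delta$ the claim is trivial, as $R_{2s}(h,u)\le h^{2s}$. So let $h^{1+\delta}\le u\le C_sh^{2s+1}$ and let $h$ be large in terms of $s,\delta$, so that $u\le h^{2s+2}$ and $2u\le h^{2s+3}$. From now on implied constants may depend on $s$ and $\delta$.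

**Step 2 (purpose: reduce to distinct entries).** In a non-trivial solution choose a maximal set of disjoint pairs of positions carrying equal entries, and delete them. The product of the deleted entries is a square, so the rest is again a solution. By maximality its entries are pairwise distinct, and their number is $2k$ with $1\le k\le s$; it is not $0$, because the solution is non-trivial. There are $O(1)$ choices for the pairs and at most $h^{s-k}$ choices for their values, so by (1)
$$R_{2s}(h,u)=(2s-1)!!\,h^s+O(h^{s-1})+O\Big(\sum_{k=1}^sh^{s-k}D_{2k}\Big),$$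
where $D_r$ counts the solutions in $(u,u+h]^r$ with pairwise distinct entries. It suffices to show $D_r\ll h^{r/2-c}$ for $r=2k\le2s$.

**Step 3 (purpose: say what must be beaten).** Use the classes and stages above. As $u\le h^{2s+2}$, the number of classes and $\Delta^r$ are $h^{o(1)}$. So it suffices to bound $\prod_jB_j$, with a fixed power saving over $h^{r/2}$, in each class that *contains a solution with distinct entries*. Relabel so that $Z_1\ge Z_2\ge\dots\ge Z_r$; then $w_1\le w_2\le\dots\le w_r$. In the natural order all $E(T)\ge0$ for $|T|\ge2$, so $\prod_jb_j\le(2K)^rh^{r/2}$. Whenever some $B_j$ is smaller than $b_j$ by a power of $h$, or $\prod_TX_T^{-E(T)}$ is itself a negative power of $h$, we win. Put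
$$c_1=\min\Big(\frac\delta4,\,2^{-s-5}\Big),\qquad\eta=\min\Big(\frac\delta2,\ \frac1{8(s+3)},\ \frac1{16},\ 2^{-s-6},\ c_1\Big).$$
There are three cases, according to the size of $Z_1$ compared with $h$.

## The case $Z_1<h^{1-\eta}$

The purpose is to see that the first stage is wasteful here. Use the natural order; $G_1=1$, and (8) reads
$$B_1\le Kh^{1/2}Z_1^{1/2}\Big((Z_1/h)^{1/2}+(h/u)^{1/2}\Big)\le Kh^{1/2}Z_1^{1/2}\big(h^{-\eta/2}+h^{-\delta/2}\big).$$
As $V_1=Z_1$, we have $b_1=2Kh^{1/2}Z_1^{1/2}$. So $B_1\le b_1h^{-\eta/2}$, since $\eta\le\delta$. With $B_j\le b_j$ for $j\ge2$ we get $\prod_jB_j\ll h^{r/2-\eta/2}$.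

## The case $h^{1-\eta}\le Z_1\le h^{1+\eta}$: numbers $my^2$ with $m$ near $h$

Again use the natural order, with $G_1=1$. Now (8) may give no more than $b_1$, so we must count better. $B_1$ is at most the number of $n\in(u,u+h]$ of the form $n=my^2$ with $Z_1\le m<KZ_1$. Split the range of $m$ into the $2^r=O(1)$ blocks $M\le m<2M$ with $M=2^iZ_1$. Each $M$ is an integer (a power of two) and $h^{1-\eta}\le M\le Kh^{1+\eta}$. Let $A(M)$ be the number of pairs $(m,y)$, $M\le m<2M$, $y\ge1$, with $my^2\in(u,u+h]$.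

**Claim.** $A(M)\ll h^{1-c_1}$.

**Step 1 (purpose: the claim for $u\le h^{5/2}$, by counting over $y$).** From $u<my^2\le2u$ we get $y\in[Y/\sqrt2,\sqrt2\,Y]$ with $Y=(u/M)^{1/2}$. For each $y$ there are at most $1+h/y^2$ multiples of $y^2$ in $(u,u+h]$, so $A(M)\ll Y+h/Y$. Now $Y\gg h^{(\delta-\eta)/2}\ge h^{\delta/4}$, as $u\ge h^{1+\delta}$ and $\eta\le\delta/2$. Also $Y\le h^{3/4+\eta/2}\le h^{7/8}$. So $A(M)\ll h^{7/8}+h^{1-\delta/4}\ll h^{1-c_1}$.

For larger $u$ there are too many $y$, and we count over $m$ instead. Write $e(x)=e^{2\pi ix}$ and $\{x\}$ for the fractional part. We use two textbook theorems.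

**Erdős–Turán inequality.** There is an absolute constant $c_0$ such that for real $x_1,\dots,x_N$, any integer $H\ge1$ and any interval $I\subset[0,1]$ of length $\rho$,
$$\big|\#\{i:\{x_i\}\in I\}-\rho N\big|\le c_0\Big(\frac NH+\sum_{\ell\le H}\frac1\ell\Big|\sum_{i=1}^Ne(\ell x_i)\Big|\Big).$$

**Van der Corput's $\nu$-th derivative estimate** (Titchmarsh, *The Theory of the Riemann Zeta-Function*, Theorem 5.13). Let $\nu\ge2$, $\kappa=2^{\nu-1}$, $b-a\ge1$, and let $\phi$ be real with $\nu$ continuous derivatives on $[a,b]$, with $\phi^{(\nu)}$ of constant sign and $\lambda\le|\phi^{(\nu)}|\le C\lambda$, $\lambda>0$. Then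
$$\sum_{a<m\le b}e(\phi(m))\ll_{C,\nu}(b-a)\lambda^{1/(2\kappa-2)}+(b-a)^{1-2/\kappa}\lambda^{-1/(2\kappa-2)}.$$

**Step 2 (purpose: for $u>h^{5/2}$, turn the count into a distribution question).** Let $u=h^\alpha$, $5/2\le\alpha\le2s+2$. If $my^2\in(u,u+h]$ with $M\le m<2M$, then
$$0<y-\sqrt{u/m}\le\rho:=\frac h{2\sqrt{uM}}\le h^{1-5/4-(1-\eta)/2}\le h^{-1/2}<1 .$$
So each $m$ admits at most one $y$, and then $\{-\sqrt{u/m}\}\in(0,\rho]$. By Erdős–Turán with $N=M$ points and $H=\lfloor h^{1/8}\rfloor$ (conjugation does not change absolute values),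
$$A(M)\ll\rho M+\frac MH+\sum_{\ell\le H}\frac1\ell|S_\ell|,\qquad S_\ell=\sum_{M\le m<2M}e\big(\ell\sqrt{u/m}\big).$$

**Step 3 (purpose: choose the derivative and compute its size).** Let $\nu=\lfloor\alpha/2\rfloor+1\in[2,s+2]$ and $\kappa=2^{\nu-1}\le2^{s+1}$. For $\phi(t)=\ell u^{1/2}t^{-1/2}$,
$$\phi^{(\nu)}(t)=(-1)^\nu\,\tfrac12\cdot\tfrac32\cdots\big(\nu-\tfrac12\big)\,\ell\,u^{1/2}t^{-1/2-\nu}.$$
On $[M,2M]$ it has constant sign and absolute value between $\lambda$ and $2^{\nu+1/2}\lambda$, with $\lambda\asymp\ell u^{1/2}M^{-1/2-\nu}$. Since $\nu-\alpha/2\in(0,1]$,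
$$u^{1/2}h^{-1/2-\nu}=h^{\alpha/2-\nu-1/2}\in[h^{-3/2},h^{-1/2}).$$
Replacing $h$ by $M$ changes this by at most a constant factor times $h^{\pm\eta(\nu+1/2)}$, and $\eta(\nu+\frac12)\le\frac{s+5/2}{8(s+3)}\le\frac18$. With $1\le\ell\le h^{1/8}$ we obtain
$$h^{-13/8}\ll\lambda\ll h^{-1/4}.$$

**Step 4 (purpose: finish the claim).** The sums over $M\le m<2M$ and $M<m\le2M$ differ by at most $2$, so
$$S_\ell\ll1+M\lambda^{1/(2\kappa-2)}+M^{1-2/\kappa}\lambda^{-1/(2\kappa-2)}.$$
As $\frac1{2\kappa-2}\ge\frac1{2\kappa}$, the second term is $\ll Mh^{-1/(8\kappa)}$. As $\kappa\ge2$, we have $\frac1{2\kappa-2}\le\frac1\kappa$, so the third term is $\ll M\,h^{(-2(1-\eta)+13/8)/\kappa}\le Mh^{-1/(4\kappa)}$, because $-\frac38+2\eta\le-\frac14$. The term $1$ is $\le Mh^{-1/(8\kappa)}$, because $M\ge h^{15/16}$. So $S_\ell\ll Mh^{-1/(8\kappa)}$. The terms $\rho M\le Mh^{-1/2}$ and $M/H\ll Mh^{-1/8}$ are no larger, and $\sum_{\ell\le H}1/\ell\ll\log h$. With $\frac1{8\kappa}\ge2^{-s-4}$, $M\ll h^{1+\eta}$ and $\eta\le2^{-s-6}$,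
$$A(M)\ll h^{1+\eta-2^{-s-4}}\log h\le h^{1-3\cdot2^{-s-6}}\log h\ll h^{1-2^{-s-5}}\le h^{1-c_1}.$$
This proves the claim.

**Step 5 (purpose: read off the saving).** Hence $B_1\ll h^{1-c_1}$, whereas $b_1\ge h^{1/2}V_1^{1/2}\ge h^{1-\eta/2}$. So $B_1\ll b_1h^{-c_1+\eta/2}\le b_1h^{-c_1/2}$, as $\eta\le c_1$, and $\prod_jB_j\ll h^{r/2-c_1/2}$.

## The case $Z_1>h^{1+\eta}$: distinct entries have small common divisors

Here the first stage may really offer about $h$ choices, and distinctness must enter. For comparison, the diagonal solutions $n_1=n_2$ with $r=2$ and $X_{\{1,2\}}=Z>h$ have (7) equal to about $h$ at the first stage and about $1$ at the second. No saving is possible there, and what they have is a common divisor larger than $h$.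

**Step 1 (purpose: find an index that shares a lot with index $1$, but not too much).** For $j\ge2$ let $P_j=\prod_{T\ni1,j}X_T$. Take a solution with distinct entries in the class. The product of its $x_T$ over $T\ni1,j$ divides both $n_1$ and $n_j$, so
$$P_j\le\gcd(n_1,n_j)\le|n_1-n_j|<h .$$
On the other hand $\prod_{j\ge2}P_j=\prod_{T\ni1}X_T^{|T|-1}\ge Z_1$, because $X_T=1$ unless $|T|\ge2$. So some $b\ge2$ has
$$h^{1/r}\le Z_1^{1/(r-1)}\le P_b<h .$$
(For $r=2$ this is contradictory, so this case does not occur for $r=2$.) Put $\theta=\dfrac\eta{4r(2s+3)}$. We have $w_b\ge w_1$, and we distinguish whether the gap is at least $\theta$.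

**Step 2 (purpose: the subcase $w_b\ge w_1+\theta$, where an exponent $E(T)$ is positive).** Use the natural order. All $E(T)\ge0$ for $|T|\ge2$, and for $T\ni1,b$ we have $f(T)=1$ and $E(T)\ge\frac12(w_b-w_1)\ge\frac\theta2$. So by (9) and (10)
$$\prod_jB_j\ll h^{r/2}\prod_{T\ni1,b}X_T^{-\theta/2}=h^{r/2}P_b^{-\theta/2}\le h^{r/2-\theta/(2r)} .$$

**Step 3 (purpose: the subcase $w_1\le w_b<w_1+\theta$; move $b$ to second place at small cost).** Use the order $1$, $b$, then the remaining indices by non-increasing $Z$. Let $|T|\ge2$. If $f(T)=1$, then $E(T)\ge0$, because $w_1$ is the smallest weight. If $f(T)\notin\{1,b\}$, then $T$ contains only remaining indices, along which the weights are non-decreasing, so $E(T)\ge0$. If $f(T)=b$, then some $j\in T\setminus\{b\}$ has $w_j\ge w_1>w_b-\theta$, so $E(T)\ge-\frac\theta2$. Hence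
$$\prod_TX_T^{-E(T)}\le\prod_{f(T)=b}X_T^{\theta/2}\le Z_b^{\theta/2}\le(2u)^{\theta/2}\le h^{(2s+3)\theta/2}=h^{\eta/(8r)} .$$

**Step 4 (purpose: gain more than this at stage $b$).** Since $Z_1>h^{1+\eta}$, we have $w_1<\frac1{1+\eta}$, and $1-\frac1{1+\eta}=\frac\eta{1+\eta}\ge\frac\eta2$. So $1-w_b>\frac\eta2-\theta\ge\frac{3\eta}8>0$, using $\theta\le\frac\eta8$. In particular $w_b<1$, so $Z_b>h$ and $V_b=h$. At stage $b$ only index $1$ has been treated, so $G_b=\prod_{T\ni1,b}X_T=P_b$. As $P_b<h$, (7) gives $B_b\le1+h/P_b\le2h/P_b$, while $b_b=2Kh\,P_b^{-w_b}$. Therefore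
$$\frac{B_b}{b_b}\le P_b^{-(1-w_b)}\le h^{-(1-w_b)/r}\le h^{-3\eta/(8r)} .$$
Using $B_j\le b_j$ at the other stages, with (10) and Step 3,
$$\prod_jB_j\ll h^{r/2}\cdot h^{\eta/(8r)}\cdot h^{-3\eta/(8r)}=h^{r/2-\eta/(4r)} .$$

**Step 5 (purpose: combine the cases).** Let $c'$ be the least, over even $r\le2s$, of the exponents saved: $\frac\eta2$, $\frac{c_1}2$, $\frac\theta{2r}$, $\frac\eta{4r}$. It is positive and depends only on $s,\delta$. Summing over the $h^{o(1)}$ classes with the factor $\Delta^r=h^{o(1)}$ from (6), we get $D_r\ll h^{r/2-c'+o(1)}\ll h^{r/2-c}$ with $c=c'/2<1$, for every even $r\le2s$. By the reduction to distinct entries,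
$$R_{2s}(h,u)=(2s-1)!!\,h^s+O_{s,\delta}(h^{s-c}) .$$
With Lemma 1 and (2), this completes the proof of Theorem 2. $\blacksquare$
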